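# A Cantor minimal system with $\mathcal A(G)\neq\mathcal D(G)$

## A free quotient of a full group that kills all cycles

**Theorem 1.** There are a Cantor minimal system $(X,G)$, a homomorphism $\Phi:\mathcal F(G)\to F_2=\langle g_1,g_2\rangle$ that is trivial on every cycle, and elements $\hat g_1,\hat g_2\in\mathcal F(G)$ with $\Phi(\hat g_i)=g_i$. Hence $[\hat g_1,\hat g_2]\in\mathcal D(G)\setminus\mathcal A(G)$, and $\mathcal A(G)\ne\mathcal D(G)$.

**Theorem 2.** For every finite simple graph $\Delta$ with at least one vertex there is a Cantor minimal system $(X,G)$, with a $G$-invariant probability measure of full support, such that $\mathcal F(G)/\mathcal T(G)\cong A_\Delta$.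

Let us unpack the words. Throughout, $X$ is the Cantor set and $G$ is a countable group acting on $X$ by homeomorphisms. The pair $(X,G)$ is a *Cantor dynamical system*; it is *minimal* if every $G$-orbit is dense.

**Definition (full group).** $\mathcal F(G)$ is the set of homeomorphisms $g$ of $X$ for which there are a clopen partition $\{A_1,\dots,A_n\}$ of $X$ and $g_1,\dots,g_n\in G$ with $g|_{A_i}=g_i|_{A_i}$ for each $i$. Its commutator subgroup is $\mathcal D(G)$.

**Definition (cycle).** An element $g\in\mathcal F(G)$ is a cycle of length $n$ if there is a clopen set $U$ such that $U,g(U),\dots,g^{n-1}(U)$ are pairwise disjoint, $g^n|_U=\mathrm{id}$, and $g$ is trivial outside $\bigcup_{i<n}g^i(U)$. The alternating full group $\mathcal A(G)$ is generated by all cycles of length $3$, and $\mathcal T(G)$ is generated by all cycles of all lengths. So $\mathcal A(G)\le\mathcal T(G)$.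

For example, if $g\in G$ and $U$ is clopen with $g(U)\cap U=\emptyset$, then the map equal to $g$ on $U$, to $g^{-1}$ on $g(U)$, and to the identity elsewhere is a cycle of length $2$.

**Definition (right-angled Artin group).** For a finite simple graph $\Delta$ on $\{1,\dots,h\}$ put $A_\Delta=\langle g_1,\dots,g_h\mid [g_i,g_j]=1\text{ for } i,j\text{ adjacent}\rangle$.

Two vertices without an edge give $F_2$, a complete graph gives $\mathbb Z^h$, and the path $1-2-3$ gives $F_2\times\mathbb Z$.

Two facts are given to us for a Cantor minimal system: $\mathcal A(G)\subset\mathcal D(G)$; and $\mathcal A(G)$ is simple and contained in every non-trivial normal subgroup of $\mathcal F(G)$. The question, which comes from Artem Dudko and Constantine Medynets, "Characters and $II_1$-Factor Representations of Full Groups of Cantor Minimal Systems", arXiv:2602.16885 (2026), and is posed as an open question, is whether $\mathcal A(G)=\mathcal D(G)$ for all minimal systems. In plain words: is every commutator of piecewise-$G$ homeomorphisms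 a product of rigid 3-cycles of clopen pieces? Theorem 1 says no.

The last sentence of Theorem 1 follows from the rest. If $\Phi$ kills all cycles, it kills $\mathcal A(G)$; but $\Phi([\hat g_1,\hat g_2])=[g_1,g_2]\neq1$. So what we need is a homomorphism from a full group to a non-abelian group that kills cycles, on a system that is minimal. Theorem 2 identifies the kernel exactly.

Conventions: $\mathbb N=\{0,1,\dots\}$, $\mathbb N^L$ is the free commutative monoid on a set $L$, and arrows and maps compose right to left.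

## Rigid permutations of pieces, and a locally finite full group

We first look at situations where equality does hold.

Let $U_1,\dots,U_n$ be disjoint clopen sets and $\kappa_i:U_1\to U_i$ homeomorphisms acting locally as elements of $G$, with $\kappa_1=\mathrm{id}$. For $\pi\in S_n$ let $\tilde\pi$ be $\kappa_{\pi(i)}\kappa_i^{-1}$ on $U_i$ and the identity elsewhere. Then $\pi\mapsto\tilde\pi$ is a homomorphism $S_n\to\mathcal F(G)$ that sends a 3-cycle $(i\,j\,k)$ to a cycle of length $3$. A commutator in $S_n$ is even, hence a product of 3-cycles. So $[\tilde\pi,\tilde\rho]\in\mathcal A(G)$.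

Now a whole system. Let $X=\{0,1\}^{\mathbb N}$ and let $G=\bigoplus_{\mathbb N}\mathbb Z/2$ act by flipping finitely many coordinates; orbits are dense. Given $f\in\mathcal F(G)$, choose $n$ so large that the pieces of $f$ are unions of cylinders of length $n$ and the elements of $G$ used flip only the first $n$ coordinates. Then $f(ax)=\pi(a)x$ for a permutation $\pi$ of the words $a$ of length $n$. So $\mathcal F(G)=\bigcup_n\mathrm{Sym}(\{0,1\}^n)$, any two elements lie in one of these symmetric groups, and by the previous paragraph $\mathcal D(G)\subset\mathcal A(G)$. Hence $\mathcal A(G)=\mathcal D(G)$. Moreover, a transposition of two words of length $n$ becomes a product of two transpositions at length $n+1$, so every element becomes even at the next level and $\mathcal F(G)=\mathcal A(G)$. Note that parity does not survive refinement.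

## Real-valued invariants, and why a product over pieces is not defined

Here is the natural first attempt. Let $G$ act freely with an invariant probability measure $\mu$, and let $\chi:G\to\mathbb R$ be a homomorphism. If $f$ acts as $g_i$ on $A_i\ne\emptyset$, freeness makes $g_i$ unique, and we put
$$I_\chi(f)=\sum_i\mu(A_i)\chi(g_i).$$
Refining the partition does not change the sum. It is a homomorphism: for $ff'$, refine so that $f'=g_i'$ on $A_i$ and $f=g_i$ on $f'(A_i)$, and use $\mu(f'(A_i))=\mu(A_i)$. It kills cycles: if $f$ is a cycle of length $n$ with clopen set $U$, refine $U$ so that on a piece $U'\subset U$ the map $f$ is $h_i$ on $f^i(U')$ for $0\le i\le n-2$. On $f^{n-1}(U')$ it is then $(h_{n-2}\cdots h_0)^{-1}$, and the contribution is $\mu(U')\big(\sum_i\chi(h_i)-\chi(h_{n-2}\cdots h_0)\big)=0$.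

So $I_\chi$ kills $\mathcal A(G)$. But its target is abelian, so it kills $\mathcal D(G)$ too and says nothing about our question. With a non-abelian group $Q$ in place of $\mathbb R$ the formula breaks at two points. A product $\prod_i\chi(g_i)$ depends on the order of the pieces, and there is no natural order. And cutting $A_1$ in two repeats the factor $\chi(g_1)$; there are no weights to compensate.

The way past the first point is to attach to each piece not a group element but an *arrow* from the formal sum of the small pieces that make up $U$ to the formal sum of those that make up $f(U)$. Arrows have two operations: a commutative sum, used for disjoint pieces, and a composition that need not be commutative, used for products of homeomorphisms. The second point is met by a lemma saying that passing to smaller pieces does not change the automorphism group that matters.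

## Groupoids with a commutative addition

A groupoid is a category whose arrows are all invertible. A groupoid presented by generating arrows and relations consists of paths in the generators and their inverses, modulo the relations; a functor out of it is the same as a choice of images of objects and generators that respects the relations. The relations below say that certain squares commute, so one may think of a 2-complex with vertices, edges and squares; $\mathrm{Aut}(x)$ is its fundamental group at $x$. In particular, the full subgroupoid on a union of connected components is presented by the generators and squares lying in it.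

**Definition.** Let $O$ be a commutative monoid and $R$ a set of symbols $r$, each with $r^-,r^+\in O$. Then $\Pi(O;R)$ is the groupoid with object set $O$, generated by arrows $(m,r):m+r^-\to m+r^+$ $(m\in O,r\in R)$, with relations ("squares with base $m$")
$$(m+r'^+,r)\circ(m+r^-,r')=(m+r^+,r')\circ(m+r'^-,r)\qquad(m\in O,\ r,r'\in R).\tag{1}$$

For $n\in O$ the shift $(m,r)\mapsto(m+n,r)$ maps squares to squares, so it defines a functor $\tau_n$, which adds $n$ to objects; $\tau_n\tau_{n'}=\tau_{n+n'}$.

**Lemma 1.** For $f:a\to b$ and $f':a'\to b'$ put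
$$f+f':=\tau_b(f')\circ\tau_{a'}(f)=\tau_{b'}(f)\circ\tau_a(f').\tag{2}$$
The two expressions agree. The operation $+$ is commutative, associative, and a functor: $(f_2+f_2')(f_1+f_1')=f_2f_1+f_2'f_1'$ whenever the right side is defined. Moreover $\mathrm{id}_n+f=\tau_n(f)$, and
$$f:u\to v,\quad f':v\to w\quad\Longrightarrow\quad f+f'=\tau_v(f'\circ f).\tag{3}$$

*Proof.* For generators $f=(m,r)$, $f'=(m',r')$ the equality in (2) is the square with base $m+m'$. Fix $f'$ and suppose the equality holds for $f_1:a\to b$ and $f_2:b\to c$. Then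
$$\tau_c(f')\tau_{a'}(f_2)\tau_{a'}(f_1)=\tau_{b'}(f_2)\tau_b(f')\tau_{a'}(f_1)=\tau_{b'}(f_2)\tau_{b'}(f_1)\tau_a(f'),$$
so it holds for $f_2f_1$. If it holds for $f$, multiply on the left by $\tau_{b'}(f)^{-1}$ and on the right by $\tau_{a'}(f)^{-1}$ to get it for $f^{-1}$. So for a generator $f'$ it holds for all $f$; with the roles exchanged it holds for all $f,f'$.

Commutativity is the equality in (2) itself. Both bracketings of $f+f'+f''$ equal $\tau_{b+b'}(f'')\tau_{b+a''}(f')\tau_{a'+a''}(f)$. For $f_1:a\to b$, $f_2:b\to c$, $f_1':a'\to b'$, $f_2':b'\to c'$,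
$$(f_2+f_2')(f_1+f_1')=\tau_c(f_2')\big[\tau_{b'}(f_2)\tau_b(f_1')\big]\tau_{a'}(f_1)=\tau_c(f_2')\tau_c(f_1')\tau_{a'}(f_2)\tau_{a'}(f_1)=f_2f_1+f_2'f_1',$$
where the bracket was rewritten by (2). The formula for $\mathrm{id}_n+f$ is immediate, and (3) is (2) with $a'=b=v$. $\square$

In particular $(m,r)=\mathrm{id}_m+r$, where $r$ also denotes the arrow $(0,r)$. A functor is called *additive* if it preserves $+$ on objects and arrows.

**Lemma 2 (universal property).** Let $\psi:O\to O'$ be a monoid homomorphism and choose arrows $\psi(r):\psi(r^-)\to\psi(r^+)$ in $\Pi(O';R')$. There is a unique functor $\Psi:\Pi(O;R)\to\Pi(O';R')$ equal to $\psi$ on objects with $(m,r)\mapsto\mathrm{id}_{\psi(m)}+\psi(r)$, and it is additive.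

*Proof.* Both sides of a square with base $m$ map to $\mathrm{id}_{\psi(m)}+\psi(r)+\psi(r')$ by functoriality of $+$, so $\Psi$ exists and is unique. On generators $\Psi\tau_n=\tau_{\psi(n)}\Psi$, hence everywhere, and (2) gives $\Psi(f+f')=\Psi(f)+\Psi(f')$. $\square$

**Lemma 3 (cycles are invisible).** Let $n\ge2$, let $a_i:u_i\to u_{i+1}$ $(0\le i\le n-2)$ be arrows and $a=a_{n-2}\cdots a_0$. Then $a_0+\dots+a_{n-2}+a^{-1}=\mathrm{id}_{u_0+\dots+u_{n-1}}$.

*Proof.* By (3), $a_0+a_1=\tau_{u_1}(a_1a_0)$. Inductively $a_0+\dots+a_{n-2}=\tau_t(a)$ with $t=u_1+\dots+u_{n-2}$, since $\tau_{t'}(g)+g'=\tau_{t'}(g+g')$. Then $\tau_t(a)+a^{-1}=\tau_t(a+a^{-1})=\tau_{t+u_{n-1}}(a^{-1}a)=\mathrm{id}$, again by (3). $\square$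

This is the shape of a cycle: $n-1$ maps forward, and the inverse of their composite to return.

**Example (two atoms, two symbols).** Take letters $1,2,g_1,g_2$, so $O=\mathbb N^4$, and for each $i$ two generators $\varepsilon^-_{g_i},\varepsilon^+_{g_i}:g_i\to1+2$. From $1+2$ one can only merge $1+2$ into $g_1$ or into $g_2$, and these only split back. So the component of $1+2$ has the three vertices $1+2,g_1,g_2$, four edges, and no squares: a square needs a corner containing two symbols. Hence $\mathrm{Aut}(1+2)$ is free of rank $4-3+1=2$, with basis $\varepsilon^+_{g_i}(\varepsilon^-_{g_i})^{-1}$, $i=1,2$. A commutative addition is compatible with a non-commutative automorphism group.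

There is a danger, however. If $f,f'\in\mathrm{Aut}(x)$, then (3) and commutativity give
$$\tau_x(f'f)=f+f'=f'+f=\tau_x(ff').$$
So $f$ and $f'$ commute as soon as a second copy of $x$ is available. We shall say, informally, that non-commutativity survives only if there is no *room*. All the work below is to refine the pieces infinitely often, and to make the system minimal, without creating room.

## The refinement lemma

The purpose of this section is one statement: cutting pieces as finely and independently as possible does not change automorphism groups.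

**Definition (scheme).** A scheme $E$ consists of finite sets $A,B$; for each $a\in A$ a finite nonempty set $I_a$ of *splits*; for each $i\in I_a$ a finite nonempty set $J_{a,i}$; and a map $\lambda:\mathrm{Occ}\to B$ on the set of *occurrences* $\mathrm{Occ}=\{(a,i,j):j\in J_{a,i}\}$. Put
$$\Pi(E)=\Pi\big(\mathbb N^{A\sqcup B};\ \varepsilon_{a,i}:a\to X_i(a)\big),\qquad X_i(a)=\sum_{j\in J_{a,i}}\lambda(a,i,j).$$

The elements of $A$ are large pieces, each of which can be cut in several ways into pieces from $B$. Assume that every $b\in B$ has at least one occurrence.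

**Definition (derived scheme).** Let $T_a=\prod_{i\in I_a}J_{a,i}$ and $C=\{(a,\sigma):a\in A,\sigma\in T_a\}$. The derived scheme $E'$ has sets $(B,C)$. The splits of $b\in B$ are indexed by the occurrences $o$ with $\lambda(o)=b$; the split $o=(a,i,j)$ has index set $\{(a,\sigma):\sigma(i)=j\}\subset C$, labelled by inclusion. Write $\varepsilon_o:b\to Y_o:=\sum_{\sigma(i)=j}(a,\sigma)$ for the corresponding arrows of $\Pi(E')$.

**Example.** Let $A=\{a\}$ be a square with two splits: into a left and a right half, $a\to b_1+b_2$, and into a lower and an upper half, $a\to b_3+b_4$. Then $C$ is the set of the four quarters $c_{ij}$, and each half splits in $E'$ into its two quarters. An array $n=(n_{ij})$ has the form $n_{ij}=d+d_i+d'_j$ with integers iff $n_{11}+n_{22}=n_{12}+n_{21}$. So the sum of all quarters and the half $c_{11}+c_{12}$ are of this form, but the single quarter $c_{11}$ is not. This condition is the key to the lemma below.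

By Lemma 2 there is an additive functor $\iota:\Pi(E)\to\Pi(E')$ with
$$\iota(a)=\sum_{\sigma\in T_a}(a,\sigma),\qquad \iota(b)=b,\qquad \iota(\varepsilon_{a,i})=\Big(\sum_{j}\varepsilon_{(a,i,j)}\Big)^{-1}.$$
This makes sense because $\sum_j\varepsilon_{(a,i,j)}:X_i(a)\to\sum_jY_{(a,i,j)}=\iota(a)$.

**Lemma 4 (refinement).** There are a set $\mathrm{Add}\subset\mathbb N^{B\sqcup C}$, which is a union of connected components of $\Pi(E')$ and contains $\iota(\mathbb N^{A\sqcup B})$, and a functor $\rho:\Pi(E')|_{\mathrm{Add}}\to\Pi(E)$ with $\rho\iota=\mathrm{id}$. Moreover there is a natural isomorphism $\nu:\iota\rho\Rightarrow\mathrm{id}$ on $\mathrm{Add}$ with $\nu_{\iota(z)}=\mathrm{id}$ for all $z\in\mathbb N^{A\sqcup B}$.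

*Proof.* The difficulty in defining $\rho$ is that a sum of $C$-letters can be assembled into $A$- and $B$-letters in several ways. We keep track of all ways and show that they are canonically identified. Let $D=\mathbb N^{A\sqcup B\sqcup\mathrm{Occ}}$, and define homomorphisms
$$e:D\to\mathbb N^{B\sqcup C},\quad e(a)=\iota(a),\ e(b)=b,\ e(o)=Y_o;\qquad v:D\to\mathbb N^{A\sqcup B},\quad v(a)=a,\ v(b)=b,\ v(o)=\lambda(o).$$
An element $d$ is a way of assembling $e(d)$: the letter $o$ stands for "the pieces of $Y_o$, to be assembled into $\lambda(o)$". Put $\mathrm{Add}=e(D)$. It contains $\iota(z)=e(z)$ for $z\in\mathbb N^{A\sqcup B}\subset D$. Explicitly, $(c,n)\in\mathbb N^B\times\mathbb N^C$ is in $\mathrm{Add}$ iff each $n_a=n(a,\cdot):T_a\to\mathbb N$ has the form $n_a(\sigma)=d_a+\sum_id_{a,i,\sigma(i)}$ with $d_a,d_{a,i,j}\in\mathbb N$.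

**Step 1: $\mathrm{Add}$ is a union of components.** If $n_a\ge0$ has such a form with integer coefficients, it has one with natural coefficients: for each $i$, subtract $\min_jd_{a,i,j}$ from all $d_{a,i,\cdot}$ and add it to the constant. Now every $\min_j$ is $0$, and because $T_a$ is a full product some $\sigma$ attains all these minima at once, so the new constant is $\min n_a\ge0$. Consequently, if $m\in\mathbb N^{B\sqcup C}$ and $m+b\in\mathrm{Add}$ or $m+Y_o\in\mathrm{Add}$, then $m\in\mathrm{Add}$: subtracting $b$ does not touch the $n_a$, and subtracting $Y_o$ keeps the integer form. Conversely $m\in\mathrm{Add}$ implies $m+b,m+Y_o\in\mathrm{Add}$. So a generator $(m,\varepsilon_o)$ has one end in $\mathrm{Add}$ iff $m\in\mathrm{Add}$ iff both ends are, and $\Pi(E')|_{\mathrm{Add}}$ is presented by the generators $(m,\varepsilon_o)$ and the squares with base $m$, for $m\in\mathrm{Add}$.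

**Step 2: a normal form.** Call $d\in D$ *normalized* if $\min_jd_{a,i,j}=0$ for all $a,i$. Each $z\in\mathrm{Add}$ has exactly one normalized preimage $N_z$ under $e$: one exists by Step 1, and for it $d_a=\min n_a$, $d_{a,i,j}=\min_{\sigma(i)=j}n_a(\sigma)-\min n_a$, while the $B$-part is that of $z$.

**Step 3: different assemblies are uniquely connected.** Let $e_{a,i}=\sum_j(a,i,j)\in D$ and consider $\Pi(D;\kappa_{a,i}:a\to e_{a,i})$. Since $e(a)=\iota(a)=e(e_{a,i})$, the map $e$ is constant on components. Since $v(e_{a,i})=X_i(a)$, Lemma 2 gives an additive functor $\hat v:\Pi(D;\kappa)\to\Pi(E)$ extending $v$ with $\hat v(\kappa_{a,i})=\varepsilon_{a,i}$. For $d\in D$ put $t_{a,i}=\min_jd_{a,i,j}$, write $d=d^\circ+\sum t_{a,i}e_{a,i}$, and let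
$$c_d:=\mathrm{id}_{d^\circ}+\sum t_{a,i}\,\kappa_{a,i}^{-1}:\ d\to d^\circ+\sum t_{a,i}\,a=N_{e(d)}.$$
The target is $N_{e(d)}$ because it is normalized and has the same image under $e$. By definition $c_{m+e_{a,i}}=c_m+\kappa_{a,i}^{-1}$ and $c_{m+a}=c_m+\mathrm{id}_a$. So for a generator $\mathrm{id}_m+\kappa_{a,i}:m+a\to m+e_{a,i}$,
$$c_{m+e_{a,i}}\circ(\mathrm{id}_m+\kappa_{a,i})=(c_m+\kappa_{a,i}^{-1})(\mathrm{id}_m+\kappa_{a,i})=c_m+\mathrm{id}_a=c_{m+a}.$$
Hence $c_{d'}f=c_d$ for every arrow $f:d\to d'$. So if $e(d)=e(d')$, there is exactly one arrow $d\to d'$, namely $c_{d'}^{-1}c_d$.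

**Step 4: definition of $\rho$.** Put $\rho(z)=v(N_z)$. For $(m,\varepsilon_o)$ with $m\in\mathrm{Add}$ and $b=\lambda(o)$ choose $d$ with $e(d)=m$. Then $d+b$ and $d+o$ lie over $m+b$ and $m+Y_o$, and $v(d+b)=v(d)+b=v(d+o)$. Put
$$\rho(m,\varepsilon_o)=\hat v(c_{d+o})\circ\hat v(c_{d+b})^{-1}:\ \rho(m+b)\to v(d)+b\to\rho(m+Y_o).$$
This does not depend on $d$. If $e(d')=m$, let $f:d\to d'$ be the unique arrow. Then $\hat v(f+\mathrm{id}_b)=\hat v(f)+\mathrm{id}_b=\hat v(f+\mathrm{id}_o)$, while $c_{d'+b}(f+\mathrm{id}_b)=c_{d+b}$ and $c_{d'+o}(f+\mathrm{id}_o)=c_{d+o}$. Therefore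
$$\hat v(c_{d+o})\hat v(c_{d+b})^{-1}=\hat v(c_{d'+o})\,\hat v(f+\mathrm{id}_o)\,\hat v(f+\mathrm{id}_b)^{-1}\,\hat v(c_{d'+b})^{-1}=\hat v(c_{d'+o})\hat v(c_{d'+b})^{-1}.$$
Squares are respected. For base $m=e(d)$ and $o,o'$ with labels $b,b'$, the corners are covered by $d+\{b\text{ or }o\}+\{b'\text{ or }o'\}$, all with the same $v$-value. Using these covers, each side maps to $\hat v(c_{\mathrm{target}})\hat v(c_{\mathrm{source}})^{-1}$, and along either path the product telescopes to $\hat v(c_{d+o+o'})\hat v(c_{d+b+b'})^{-1}$. So $\rho$ is a functor.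

**Step 5: $\rho\iota=\mathrm{id}$.** For $z\in\mathbb N^{A\sqcup B}\subset D$ we have $\iota(z)=e(z)$, and $z$ is normalized, so $N_{\iota(z)}=z$ and $\rho\iota(z)=z$. Next, put $o_j=(a,i,j)$. The arrow $\iota(\mathrm{id}_z+\varepsilon_{a,i})^{-1}=\mathrm{id}_{\iota(z)}+\sum_j\varepsilon_{o_j}$ is a composite of generators from $\iota(z)+\sum_j\lambda(o_j)$ to $\iota(z)+\sum_jY_{o_j}$ that replaces one $\lambda(o_j)$ by $Y_{o_j}$ at a time. The vertices on the way are covered by $z+\sum_{\mathrm{done}}o_j+\sum_{\mathrm{not\ done}}\lambda(o_j)$, all with the same $v$-value. So $\rho$ of the composite telescopes to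
$$\hat v(c_{z+e_{a,i}})\,\hat v(c_{z+X_i(a)})^{-1}=(\mathrm{id}_z+\varepsilon_{a,i}^{-1})\circ\mathrm{id},$$
because $c_{z+e_{a,i}}=\mathrm{id}_z+\kappa_{a,i}^{-1}$ and $z+X_i(a)$ is normalized. Hence $\rho\iota$ fixes the generators $\mathrm{id}_z+\varepsilon_{a,i}$.

**Step 6: the natural isomorphism (needed only for Theorem 2).** For $d=d_A+d_B+\sum d_oo$ put
$$\omega_d=\mathrm{id}_{\iota(d_A+d_B)}+\sum d_o\varepsilon_o:\ \iota v(d)\to e(d);$$
this is additive in $d$. For a generator $f=\mathrm{id}_m+\kappa_{a,i}$ we have $\iota\hat v(f)=\mathrm{id}_{\iota v(m)}+(\sum_j\varepsilon_{(a,i,j)})^{-1}$ and $\omega_{m+e_{a,i}}=\omega_m+\sum_j\varepsilon_{(a,i,j)}$, so $\omega_{m+e_{a,i}}\circ\iota\hat v(f)=\omega_m+\mathrm{id}_{\iota(a)}=\omega_{m+a}$. Hence $\omega_{d'}\circ\iota\hat v(f)=\omega_d$ for all arrows $f:d\to d'$. Put $\nu_z=\omega_{N_z}:\iota\rho(z)\to z$ for $z\in\mathrm{Add}$; taking $f=c_d$ we get $\omega_d=\nu_{e(d)}\,\iota\hat v(c_d)$. For $\epsilon=(m,\varepsilon_o)$, $b=\lambda(o)$ and $e(d)=m$ we have $\epsilon\circ\omega_{d+b}=(\mathrm{id}_m+\varepsilon_o)(\omega_d+\mathrm{id}_b)=\omega_d+\varepsilon_o=\omega_{d+o}$.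 Thus
$$\nu_{m+Y_o}\,\iota\rho(\epsilon)=\omega_{d+o}\,\iota\hat v(c_{d+b})^{-1}=\epsilon\,\omega_{d+b}\,\iota\hat v(c_{d+b})^{-1}=\epsilon\,\nu_{m+b}.$$
So $\nu$ is natural on generators, hence natural. For $z\in\mathbb N^{A\sqcup B}$, $N_{\iota(z)}=z$ has no $\mathrm{Occ}$-part, so $\nu_{\iota(z)}=\mathrm{id}$. $\square$

## Stages: atoms, symbols, derivation, extension

Now the combinatorial data from which the space and the maps are built. Atoms will become clopen sets and symbols will become partial homeomorphisms.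

**Definition (stage).** A stage consists of a finite set $\mathcal P$ of *atoms*, a subset $\mathcal P^X$, a function $\mu:\mathcal P\to\mathbb Q_{>0}$, and a finite set $\Theta$ of *symbols* $s$ with nonempty $\mathrm{dom}(s),\mathrm{ran}(s)\subset\mathcal P$ and $\mu(\mathrm{dom}\,s)=\mu(\mathrm{ran}\,s)$, where $\mu(S)=\sum_{p\in S}\mu(p)$. Let $\Theta^\pm=\{s,s^{-1}:s\in\Theta\}$ be the set of *signed symbols* ($s\neq s^{-1}$ formally), with $\mathrm{dom}(s^{-1})=\mathrm{ran}(s)$ and $\mathrm{ran}(s^{-1})=\mathrm{dom}(s)$. Put $S_p=\{s\in\Theta^\pm:p\in\mathrm{dom}\,s\}$. We require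
$$\text{every atom } p \text{ lies in } \mathrm{dom}(s)\text{ for at least two } s\in\Theta^\pm \text{ with } |\mathrm{ran}\,s|\ge2.\tag{4}$$

**Stage 0.** Fix a finite set $\mathcal P_0=\mathcal P_0^X$, subsets $Y_1,\dots,Y_h$ covering it with $|Y_i|\ge2$, $\mu_0\equiv1$, and $\Theta_0=\{g_1,\dots,g_h\}$ with $\mathrm{dom}\,g_i=\mathrm{ran}\,g_i=Y_i$. Condition (4) holds via $g_i^{\pm1}$. Let $\Delta$ be the graph on $\{1,\dots,h\}$ in which distinct $i,j$ are adjacent iff $Y_i\cap Y_j=\emptyset$. For Theorem 1 we take $\mathcal P_0=\{1,2\}$, $h=2$, $Y_1=Y_2=\mathcal P_0$, so $A_\Delta=F_2$.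

**Derivation.** A child of $p$ is $p$ together with a decision, for each signed symbol that can be applied at $p$, about the atom into which that symbol will send it; all decisions are independent. Formally, $\mathcal P'=\{(p,\sigma):p\in\mathcal P,\ \sigma\in\prod_{s\in S_p}\mathrm{ran}(s)\}$ (the $(p,\sigma)$ are the *children* of $p$), $\mathcal P'^X$ is the set of children of atoms of $\mathcal P^X$, and $\Theta'=\{s_{p,q}:s\in\Theta,\,p\in\mathrm{dom}\,s,\,q\in\mathrm{ran}\,s\}$ with
$$\mathrm{dom}(s_{p,q})=\{(p,\sigma):\sigma(s)=q\},\qquad\mathrm{ran}(s_{p,q})=\{(q,\tau):\tau(s^{-1})=p\}.$$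
With $(s^{-1})_{q,p}:=(s_{p,q})^{-1}$ these formulas hold for all signed symbols. Put
$$\mu'(p,\sigma)=\mu(p)\prod_{s\in S_p}\frac{\mu(\sigma(s))}{\mu(\mathrm{ran}\,s)}.$$
Then $\sum_\sigma\mu'(p,\sigma)=\mu(p)$, and
$$\mu'(\mathrm{dom}\,s_{p,q})=\frac{\mu(p)\mu(q)}{\mu(\mathrm{ran}\,s)}=\frac{\mu(p)\mu(q)}{\mu(\mathrm{dom}\,s)}=\mu'(\mathrm{ran}\,s_{p,q}).$$
Moreover $S_{(p,\sigma)}=\{s_{p,\sigma(s)}:s\in S_p\}$ is in bijection with $S_p$. For signed $s$ we have $|\mathrm{ran}\,s_{p,q}|=\prod_{s'\in S_q\setminus\{s^{-1}\}}|\mathrm{ran}\,s'|\ge2$, because by (4) at $q$ at least one factor is $\ge2$. So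
$$\text{after derivation all signed symbols have } |\mathrm{ran}|\ge2,\text{ and (4) holds.}\tag{5}$$

**Example.** In the case of Theorem 1, $S_p=\{g_1,g_1^{-1},g_2,g_2^{-1}\}$ for $p=1,2$, and each range is $\{1,2\}$. So each atom has $2^4=16$ children, each of measure $1/16$. There are $8$ symbols $(g_i)_{p,q}$, and each domain and range has $8$ atoms.

Derivation alone does not give a minimal system. In the case of Theorem 1, let $\xi_0=1$. At each step the four elements $s$ of $S_{\xi_k}$ will satisfy $s^{-1}\in S_{\xi_k}$, so $\xi_k\in\mathrm{dom}\,s\cap\mathrm{ran}\,s$; let $\sigma_k$ be constant with value $\xi_k$ and $\xi_{k+1}=(\xi_k,\sigma_k)$. Then $S_{\xi_{k+1}}=\{s_{\xi_k,\xi_k}:s\in S_{\xi_k}\}$ is again closed under inverses, so the construction goes on. Every symbol applied along this sequence chooses the same sequence again, and in the space defined below, built by derivations only, it would be a fixed point of all the maps.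

So one must add symbols that move points around $X$. The first thing to try is to add, at the derived stage of the example, symbols $s_w:\{w\}\to\{w_0\}$ from each of the $32$ atoms $w\ne w_0$ to one atom $w_0$. This destroys the invariant, because it creates room. Work in the groupoid with letters the atoms and symbols and with generators $\varepsilon_s^-:s\to\sum_{p\in\mathrm{dom}\,s}p$, $\varepsilon_s^+:s\to\sum_{p\in\mathrm{ran}\,s}p$, and put $\bar s=\varepsilon_s^+(\varepsilon_s^-)^{-1}$. The map $g_i$ is recorded by $\Gamma_i=\sum_{p,q}\overline{(g_i)_{p,q}}\in\mathrm{Aut}(\sum_ww)$. Conjugate by the arrow $\mathrm{id}_{w_0}+\sum_{w\ne w_0}\bar s_w:\sum_ww\to32\,w_0$. Then $\Gamma_i$ becomes a sum of four elements of $\mathrm{Aut}(8w_0)$, which by (3) equals $\tau_{24w_0}(\alpha_i)$ with $\alpha_i\in\mathrm{Aut}(8w_0)$ their product in some order. But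
$$\tau_{24w_0}(\alpha_1\alpha_2)=\tau_{16w_0}(\alpha_2+\alpha_1)=\tau_{16w_0}(\alpha_1+\alpha_2)=\tau_{24w_0}(\alpha_2\alpha_1),$$
so $\Gamma_1$ and $\Gamma_2$ commute. The remedy is to move points by a detour outside $X$, through a symbol whose domain has measure larger than that of $X$, so that as a whole it can never be applied to anything made out of $X$.

**Extension.** To a derived stage, for each $w\in\mathcal P'^X$ choose $N_w\in\mathbb N$ with $N_w\mu'(w)>\mu'(\mathcal P'^X)$; then $N_w\ge2$. Add new atoms $V_{w,1},\dots,V_{w,N_w},u_w$ (not in $\mathcal P^X$) with $\mu(V_{w,i})=\mu'(w)$ and $\mu(u_w)=N_w\mu'(w)-\mu'(\mathcal P'^X)>0$, and new symbols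
$$s_{w,i}:\{w\}\to\{V_{w,i}\}\ (1\le i\le N_w),\qquad s_{w,0}:\mathcal P'^X\cup\{u_w\}\to\{V_{w,1},\dots,V_{w,N_w}\},$$
$$t_w:\{V_{w,1},\dots,V_{w,N_w},u_w\}\to\{V_{w,1},\dots,V_{w,N_w},u_w\},$$
where $s:S\to S'$ means $\mathrm{dom}\,s=S$, $\mathrm{ran}\,s=S'$. Measures match. Condition (4) holds at the new atoms via $t_w^{\pm1}$ and persists at the old ones. In the example $\mu'(w)=1/16$ and $\mu'(\mathcal P'^X)=2$, so any $N_w\ge33$ will do.

Stage $k+1$ is obtained from stage $k$ by derivation followed by extension; it is $(\mathcal P_{k+1},\mathcal P_{k+1}^X,\mu_{k+1},\Theta_{k+1})$. Always $\mu_k(\mathcal P_k^X)=|\mathcal P_0|=:M$. Symbols of $\Theta_0$ and symbols added in extensions are *root symbols*. For a signed root symbol $r$ of stage $k$ let $\Theta_k(r)=\{r\}$ and $\Theta_{m+1}(r)=\{s_{p,q}:s\in\Theta_m(r),p\in\mathrm{dom}\,s,q\in\mathrm{ran}\,s\}$, its stage-$(m+1)$ *descendants*. The sets $\Theta_m(r)$, over all signed roots $r$ of stages $\le m$, partition $\Theta_m^\pm$, and $\Theta_m(r^{-1})=\{s^{-1}:s\in\Theta_m(r)\}$.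

## The space and the partial homeomorphisms

For $p\in\mathcal P_k$ let $\Omega(p)$ be the set of sequences $(\xi_k,\xi_{k+1},\dots)$ with $\xi_k=p$ and $\xi_{i+1}$ a child of $\xi_i$. It is nonempty, compact, metrizable and zero-dimensional, and $\Omega(p)=\bigsqcup_\sigma\Omega((p,\sigma))$ after deleting the first coordinate. For $S\subset\mathcal P_k$ let $\Omega(S)=\bigsqcup_{p\in S}\Omega(p)$. Let $\Omega=\bigcup_k\Omega(\mathcal P_k)$, an increasing union of clopen compact sets, and $X=\Omega(\mathcal P_0)=\Omega(\mathcal P_k^X)$. Every compact open subset of $\Omega$ is, for all large $m$, a finite union of sets $\Omega(p)$, $p\in\mathcal P_m$; we call such a union a *stage-$m$ set*. By (4) each atom has at least two children, so $X$ is a Cantor set.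

**Step 1: the maps $\theta_s$.** Each symbol reads off the decisions recorded in a point. For $s\in\Theta_k^\pm$ and $\xi\in\Omega(\mathrm{dom}\,s)$ write $\xi_{i+1}=(\xi_i,\sigma_i)$ and define recursively
$$s^{(k)}=s,\qquad\eta_i=\sigma_i(s^{(i)}),\qquad s^{(i+1)}=s^{(i)}_{\xi_i,\eta_i}.$$
Then $\xi_{i+1}\in\mathrm{dom}\,s^{(i+1)}$ because $\sigma_i(s^{(i)})=\eta_i$. So $\eta_{i+1}\in\mathrm{ran}\,s^{(i+1)}$, which means that $\eta_{i+1}$ is a child $(\eta_i,\tau_i)$ of $\eta_i$ with $\tau_i((s^{(i)})^{-1})=\xi_i$. Put $\theta_s(\xi)=(\eta_k,\eta_{k+1},\dots)\in\Omega(\mathrm{ran}\,s)$. This is continuous, as $\eta_i$ depends only on $\xi_k,\dots,\xi_{i+1}$. Apply the recursion for $s^{-1}$ to $\eta$: since $\tau_i((s^{(i)})^{-1})=\xi_i$ and $((s^{(i)})^{-1})_{\eta_i,\xi_i}=(s^{(i+1)})^{-1}$, induction shows that it produces the symbols $(s^{(i)})^{-1}$ and the point $\xi$. So $\theta_{s^{-1}}\theta_s=\mathrm{id}$, and $\theta_s:\Omega(\mathrm{dom}\,s)\to\Omega(\mathrm{ran}\,s)$ is a homeomorphism with inverse $\theta_{s^{-1}}$. By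 construction $\theta_s$ restricted to $\Omega(\mathrm{dom}\,s_{p,q})$ is $\theta_{s_{p,q}}$, with image $\Omega(\mathrm{ran}\,s_{p,q})$.

**Step 2: descendants cut the domain.** Let $r$ be a signed root of stage $k$ and $m\ge k$. By Step 1 and induction, the sets $\mathrm{dom}(s)$, $s\in\Theta_m(r)$, partition the stage-$m$ atoms contained in $\Omega(\mathrm{dom}\,r)$, and $\theta_r=\theta_s$ on $\Omega(\mathrm{dom}\,s)$. If $m>k$, each such $\mathrm{dom}(s)$ consists of children of a single stage-$(m-1)$ atom. So every stage-$(m-1)$ set $U\subset\Omega(\mathrm{dom}\,r)$ is the disjoint union of the sets $\Omega(\mathrm{dom}\,s)$, $s\in\Theta_m(r)$, contained in it.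

**Step 3: words.** For a word $W=r_l\cdots r_1$ in signed root symbols let $\varphi_W=\theta_{r_l}\cdots\theta_{r_1}$ with its maximal domain, which is compact open; for the empty word it is the identity of $\Omega$. $W$ is *reduced* if $r_{i+1}\ne r_i^{-1}$ for all $i$. With $W^{-1}$ the formal inverse, $\varphi_{W^{-1}}=\varphi_W^{-1}$.

The next lemma will let us read off words from homeomorphisms; it replaces the freeness of the action in the first attempt.

**Lemma 5.** If $W$ is reduced and nonempty and $\emptyset\neq U\subset\mathrm{dom}\,\varphi_W$ is open, then $\varphi_W|_U\ne\mathrm{id}_U$.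

*Proof.* Call $q_0,s_1,q_1,\dots,s_l,q_l$ a *stage-$m$ chain* if $s_i\in\Theta_m^\pm$, $q_{i-1}\in\mathrm{dom}\,s_i$, $q_i\in\mathrm{ran}\,s_i$ and $s_{i+1}\ne s_i^{-1}$.

**Step 1: chains are realized by points.** A chain lifts to a stage-$(m+1)$ chain with $q_i'=(q_i,\tau_i)$ and $s_i'=(s_i)_{q_{i-1},q_i}$. Namely, choose $\tau_i$ with $\tau_i(s_i^{-1})=q_{i-1}$ (if $i\ge1$) and $\tau_i(s_{i+1})=q_{i+1}$ (if $i<l$); both can be prescribed since $s_i^{-1}\ne s_{i+1}$ are distinct elements of $S_{q_i}$. Then $q_{i-1}'\in\mathrm{dom}\,s_i'$ and $q_i'\in\mathrm{ran}\,s_i'$. Further, $s_{i+1}'=(s_{i+1})_{q_i,q_{i+1}}$ differs from $(s_i')^{-1}=(s_i^{-1})_{q_i,q_{i-1}}$ because $s_{i+1}\ne s_i^{-1}$. Iterating, we get points $\xi^{(i)}=(q_i,q_i',q_i'',\dots)\in\Omega(q_i)$, and by the recursion defining $\theta$ we have $\theta_{s_i}\xi^{(i-1)}=\xi^{(i)}$.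

**Step 2: a chain that moves.** Take $m$ larger than all stages at which the $r_i$ were introduced, and so large that $\Omega(p)\subset U$ for some $p\in\mathcal P_m$. Put $q_0=p$. Inductively, let a chain up to $q_i$ with $s_j\in\Theta_m(r_j)$ be given. It is realized by a point $\xi^{(0)}\in\Omega(p)\subset\mathrm{dom}\,\varphi_W$, and $\varphi_{r_i\cdots r_1}(\xi^{(0)})\in\Omega(q_i)$. So $\Omega(q_i)$ meets $\Omega(\mathrm{dom}\,r_{i+1})$, which is a stage-$m$ set; hence there is a unique $s_{i+1}\in\Theta_m(r_{i+1})\cap S_{q_i}$. We have $s_{i+1}\neq s_i^{-1}$, since $s_i^{-1}\in\Theta_m(r_i^{-1})$ and $r_i^{-1}\ne r_{i+1}$. Choose $q_{i+1}\in\mathrm{ran}\,s_{i+1}$ arbitrarily, except that at the last step we choose $q_l\ne p$. This is possible because $s_l$ is a derived symbol, so $|\mathrm{ran}\,s_l|\ge2$ by (5). The complete chain is realized by some $\xi\in\Omega(p)\subset U$ with $\varphi_W(\xi)\in\Omega(q_l)$, and $\Omega(q_l)\cap\Omega(p)=\emptyset$. $\square$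

## The group $G$ and minimality

Let $F$ be the set of homeomorphisms $f$ of $X$ for which there are a finite clopen partition $X=\bigsqcup U_i$ and words $W_i$ with $U_i\subset\mathrm{dom}\,\varphi_{W_i}$ and $f|_{U_i}=\varphi_{W_i}|_{U_i}$. We call $(U_i,W_i)$ *data* of $f$. Refining partitions shows that $F$ is a group. It is countable, since there are countably many clopen sets and words. Put $G:=F$. A homeomorphism that acts locally as elements of $F$ is in $F$, so $\mathcal F(G)=F$. The words may run through points outside $X$; only the end result must be in $X$.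

**Lemma 6.** $(X,G)$ is a Cantor minimal system.

*Proof.* Let $k\ge1$, $w\in\mathcal P_k^X$, $\xi\in X$. Since $X=\Omega(\mathcal P_k^X)\subset\Omega(\mathrm{dom}\,s_{w,0})$, the point $\theta_{s_{w,0}}(\xi)$ lies in $\Omega(V_{w,i})$ for some $i$. So $\varphi=\theta_{s_{w,i}}^{-1}\theta_{s_{w,0}}$ is defined near $\xi$ and $\varphi(\xi)\in\Omega(w)$. If $\varphi(\xi)=\xi$, then $\xi\in\Omega(w)$. Otherwise take a clopen $U\ni\xi$ in $X$ with $U\subset\mathrm{dom}\,\varphi$ and $\varphi(U)\cap U=\emptyset$; note $\varphi(U)\subset\Omega(w)\subset X$. The involution equal to $\varphi$ on $U$, to $\varphi^{-1}$ on $\varphi(U)$, and to the identity elsewhere is in $G$ and maps $\xi$ into $\Omega(w)$. The sets $\Omega(w)$ form a base of $X$, so every orbit is dense. $\square$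

## Passing from one stage to the next

Stage $k$ defines a scheme $E_k$: $A=\Theta_k$, $B=\mathcal P_k$, each $s\in\Theta_k$ has two splits $-,+$ with $J_{s,-}=\mathrm{dom}\,s$, $J_{s,+}=\mathrm{ran}\,s$, and $\lambda$ is the inclusion. Put $\Pi_k=\Pi(E_k)$, $[S]=\sum_{p\in S}p$, $x_k=[\mathcal P_k^X]$, and
$$\varepsilon_s^-:s\to[\mathrm{dom}\,s],\quad\varepsilon_s^+:s\to[\mathrm{ran}\,s],\quad\bar s:=\varepsilon_s^+(\varepsilon_s^-)^{-1}:[\mathrm{dom}\,s]\to[\mathrm{ran}\,s],\quad\overline{s^{-1}}:=\bar s^{\,-1}.$$
For $k=0$ in the case of Theorem 1 this is the example with two atoms and two symbols.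

One derivation of a scheme moves $B$ into the place of $A$; two derivations restore the types. The next lemma says that this is exactly the derivation of stages.

**Lemma 7.** $E_k''$ is the scheme of the derived stage. Lemma 4 applies to $E_k$ and to $E_k'$. The composite $\Pi(E_k)\to\Pi(E_k')\to\Pi(E_k'')$ sends $p\mapsto\sum_\sigma(p,\sigma)$ and $\bar s\mapsto\sum_{p,q}\overline{s_{p,q}}$ for $s\in\Theta_k$.

*Proof.* The new letters of $E_k'$ are pairs $(s,(p,q))$ with $p\in\mathrm{dom}\,s$, $q\in\mathrm{ran}\,s$, i.e. the symbols $s_{p,q}$. Occurrences of $E_k$ at $p$ correspond to elements of $S_p$: $(s,-,p)\leftrightarrow s$ and $(s,+,p)\leftrightarrow s^{-1}$. So in $E_k'$ the splits of $p$ are indexed by $S_p$: for $s\in\Theta_k$ with $p\in\mathrm{dom}\,s$ the split is $\{s_{p,q}:q\in\mathrm{ran}\,s\}$, and for $s^{-1}\in S_p$ it is $\{s_{q,p}:q\in\mathrm{dom}\,s\}$. Hence the new letters of $E_k''$ are the $(p,\sigma)$ with $\sigma\in\prod_{s\in S_p}\mathrm{ran}(s)$, i.e. the derived atoms. The letter $s_{p,q}$ has exactly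 two occurrences in $E_k'$: in split $s$ of $p$ and in split $s^{-1}$ of $q$; these are distinct even if $p=q$. They give its two splits in $E_k''$, namely $\{(p,\sigma):\sigma(s)=q\}=\mathrm{dom}(s_{p,q})$ and $\{(q,\tau):\tau(s^{-1})=p\}=\mathrm{ran}(s_{p,q})$. So $E_k''$ is the scheme of the derived stage. Every $p$ has an occurrence in $E_k$ by (4), and every $s_{p,q}$ has one in $E_k'$, so Lemma 4 applies to both.

The composite sends $p\mapsto p\mapsto\sum_\sigma(p,\sigma)$. The first functor sends $\bar s$ to $\big(\sum_q\varepsilon_{(s,+,q)}\big)^{-1}\sum_p\varepsilon_{(s,-,p)}$. The second sends $\varepsilon_{(s,-,p)}:p\to\sum_qs_{p,q}$ to $(\sum_q\varepsilon^-_{s_{p,q}})^{-1}$ and $\varepsilon_{(s,+,q)}:q\to\sum_ps_{p,q}$ to $(\sum_p\varepsilon^+_{s_{p,q}})^{-1}$. So the image of $\bar s$ is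
$$\Big(\sum_{p,q}\varepsilon^+_{s_{p,q}}\Big)\Big(\sum_{p,q}\varepsilon^-_{s_{p,q}}\Big)^{-1}=\sum_{p,q}\overline{s_{p,q}}.\qquad\square$$

Now the extension. Let $j:\Pi(E_k'')\to\Pi_{k+1}$ be the additive functor given by the inclusion of letters and generators. The following lemma is where the measure prevents room.

**Lemma 8.** There is a functor $\pi$ from the component of $x_{k+1}$ in $\Pi_{k+1}$ to $\Pi(E_k'')$ with $\pi(x_{k+1})=x_{k+1}$ and $\pi j=\mathrm{id}$ on the component of $x_{k+1}$ in $\Pi(E_k'')$. There is a natural isomorphism $\nu:j\pi\Rightarrow\mathrm{id}$ with $\nu_{x_{k+1}}=\mathrm{id}$.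

*Proof.* **Step 1: some letters never occur.** Extend $\mu=\mu_{k+1}$ to letters $s$ by $\mu(s)=\mu(\mathrm{dom}\,s)=\mu(\mathrm{ran}\,s)$, and additively to $\mathbb N^{\Theta_{k+1}\sqcup\mathcal P_{k+1}}$. All arrows preserve $\mu$, so all vertices $z$ of the component of $x_{k+1}$ have $\mu(z)=M$. Since $\mu(s_{w,0})=N_w\mu(w)>M$ and $\mu(t_w)>M$, the letters $s_{w,0},t_w$ do not occur in the component, and neither do the generators $\varepsilon^\pm_{s_{w,0}},\varepsilon^\pm_{t_w}$, whose sources contain these letters. The remaining generators $r$ do not have $u_w$ in $r^\pm$, and $x_{k+1}$ does not contain $u_w$, so $u_w$ does not occur either.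

**Step 2: definition of $\pi$.** Let $\Pi^-=\Pi(\mathbb N^L;R^-)$, where $L$ is the set of letters other than $s_{w,0},t_w,u_w$, and $R^-$ consists of the old symbols $\varepsilon_s^\pm$ and of $\varepsilon^-_{s_{w,i}}:s_{w,i}\to w$, $\varepsilon^+_{s_{w,i}}:s_{w,i}\to V_{w,i}$ ($i\ge1$). The components of $x_{k+1}$ in $\Pi_{k+1}$ and in $\Pi^-$ have the same vertices, generators and squares, so they are equal. By Lemma 2 there is an additive functor $\pi:\Pi^-\to\Pi(E_k'')$ that fixes old letters and old symbols, with $s_{w,i},V_{w,i}\mapsto w$ and $\varepsilon^\pm_{s_{w,i}}\mapsto\mathrm{id}_w$. Then $\pi j=\mathrm{id}$ and $\pi(x_{k+1})=x_{k+1}$.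

**Step 3: the natural isomorphism (needed only for Theorem 2).** Put $\nu_\ell=\mathrm{id}$ for old letters $\ell$, $\nu_{s_{w,i}}=(\varepsilon^-_{s_{w,i}})^{-1}:w\to s_{w,i}$ and $\nu_{V_{w,i}}=\varepsilon^+_{s_{w,i}}(\varepsilon^-_{s_{w,i}})^{-1}:w\to V_{w,i}$, and extend additively to $\nu_z:\pi(z)\to z$. Naturality at $\mathrm{id}_m+r$ means $\nu_{m+r^+}(\mathrm{id}_{\pi(m)}+\pi(r))=(\mathrm{id}_m+r)\nu_{m+r^-}$, and by functoriality of $+$ it follows from $\nu_{r^+}\pi(r)=r\,\nu_{r^-}$. For old $r$ this is trivial. For $r=\varepsilon^-_{s_{w,i}}$ it reads $\mathrm{id}_w=\varepsilon^-_{s_{w,i}}(\varepsilon^-_{s_{w,i}})^{-1}$. For $r=\varepsilon^+_{s_{w,i}}$ it is the definition of $\nu_{V_{w,i}}$. Since $x_{k+1}$ consists of old letters, $\nu_{x_{k+1}}=\mathrm{id}$. $\square$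

Let $\iota_k:\Pi_k\to\Pi_{k+1}$ be the composite of the two functors $\iota$ (for $E_k$, then for $E_k'$) and $j$. It is additive, and by Lemma 7
$$\iota_k(x_k)=x_{k+1},\qquad\iota_k(p)=\sum_\sigma(p,\sigma),\qquad\iota_k(\bar s)=\sum_{p\in\mathrm{dom}\,s,\,q\in\mathrm{ran}\,s}\overline{s_{p,q}}\quad(s\in\Theta_k^\pm).\tag{6}$$
For negative signs, take inverses in the formula of Lemma 7. Composing $\pi$ with the two functors $\rho$ of Lemma 4 (for $E_k'$, then for $E_k$) gives
$$\rho_k:\Pi_{k+1}|_{x_{k+1}}\to\Pi_k|_{x_k},$$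
where $|_{x}$ denotes restriction to the component of $x$. It is defined because $x_{k+1}$ is the image of $x_k\in\Pi(E_k')$, $x_k\in\Pi(E_k')$ is the image of $x_k\in\Pi(E_k)$, and the sets $\mathrm{Add}$ are unions of components. We have $\rho_k(x_{k+1})=x_k$ and $\rho_k\iota_k=\mathrm{id}$ on $\Pi_k|_{x_k}$.

**The functor $\Lambda_0$.** For a clique $K$ of $\Delta$, that is, pairwise disjoint $Y_i$, $i\in K$ ($K=\emptyset$ allowed), put $v_K=\sum_{i\in K}g_i+[\mathcal P_0\setminus\bigcup_{i\in K}Y_i]$. The set of all $v_K$ contains $x_0=v_\emptyset$ and is closed under generators and their inverses: splitting $g_i$ leads to $v_{K\setminus i}$, and merging $[Y_j]$ into $g_j$ needs $Y_j$ disjoint from all $Y_i$, $i\in K$, and leads to $v_{K\cup j}$. All $v_K$ are connected to $x_0$, so they are the vertices of its component. Define $\Lambda_0:\Pi_0|_{x_0}\to A_\Delta$ (a group viewed as a one-object groupoid) by $(m,\varepsilon^-_{g_i})\mapsto1$ and $(m,\varepsilon^+_{g_i})\mapsto g_i$. A square in the component involving $\varepsilon^\pm_{g_i},\varepsilon^\pm_{g_j}$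 has a corner $m+g_i+g_j=v_K$, so $i\ne j$ are adjacent and $g_i,g_j$ commute. Thus $\Lambda_0$ is well defined. For Theorem 1 there are no squares at all.

Put $\Lambda_{k+1}=\Lambda_k\rho_k:\Pi_{k+1}|_{x_{k+1}}\to A_\Delta$. Then
$$\Lambda_{k+1}\circ\iota_k=\Lambda_k\quad\text{on }\Pi_k|_{x_k}.\tag{7}$$

## The homomorphism $\Phi$

For a stage-$m$ set $U$ let $[U]_m=\sum\{p\in\mathcal P_m:\Omega(p)\subset U\}$; so $[X]_m=x_m$. Let $r$ be a signed root introduced before stage $m$ and $U\subset\Omega(\mathrm{dom}\,r)$ a stage-$(m-1)$ set. We saw that $U=\bigsqcup\Omega(\mathrm{dom}\,s)$ and $\theta_r(U)=\bigsqcup\Omega(\mathrm{ran}\,s)$ over $s\in\Theta_m(r)$ with $\Omega(\mathrm{dom}\,s)\subset U$. Put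
$$[r|U]_m=\sum_{s\in\Theta_m(r),\ \Omega(\mathrm{dom}\,s)\subset U}\bar s:\ [U]_m\to[\theta_rU]_m.$$
For $W=r_l\cdots r_1$, $U\subset\mathrm{dom}\,\varphi_W$ compact open, $U_i=\varphi_{r_i\cdots r_1}(U)$ and all sufficiently large $m$, put $[W|U]_m=[r_l|U_{l-1}]_m\cdots[r_1|U_0]_m:[U]_m\to[\varphi_WU]_m$, with the identity for the empty word. For $m$ large we have three rules.

* (a) $[W|U\sqcup U']_m=[W|U]_m+[W|U']_m$, by functoriality of $+$.
* (b) $\iota_m[W|U]_m=[W|U]_{m+1}$. It suffices to treat one letter $r$. Since $U$ is a stage-$(m-1)$ set and $\mathrm{dom}(s)$, $s\in\Theta_m(r)$, consists of children of one stage-$(m-1)$ atom, $\Omega(\mathrm{dom}\,s)$ is either contained in $U$ or disjoint from it. So the $s_{p,q}\in\Theta_{m+1}(r)$ with $\Omega(\mathrm{dom}\,s_{p,q})\subset U$ are those with $\Omega(\mathrm{dom}\,s)\subset U$, and (6) applies.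
* (c) $[r^{-1}|\theta_rU]_m=[r|U]_m^{-1}$, as $\Theta_m(r^{-1})=\{s^{-1}:s\in\Theta_m(r)\}$. Hence $[W|U]_m$ is unchanged under deleting a subword $r^{-1}r$ ($r$ any signed root), and depends only on $U$ and the reduced form of $W$. Also $[W^{-1}|\varphi_WU]_m=[W|U]_m^{-1}$.

For $f\in F$ with data $(U_i,W_i)$ and $m$ large put
$$\Phi_m(f)=\sum_i[W_i|U_i]_m:\ x_m=\sum_i[U_i]_m\to\sum_i[f(U_i)]_m=x_m,\qquad\Phi(f)=\Lambda_m(\Phi_m(f))\in A_\Delta.$$

**Lemma 9.** $\Phi:F\to A_\Delta$ is a well-defined homomorphism that is trivial on all cycles. If $\hat g_i\in F$ is $\theta_{g_i}$ on $\Omega(Y_i)$ and the identity on $X\setminus\Omega(Y_i)$, then $\Phi(\hat g_i)=g_i$. In particular $\Phi$ is onto.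

*Proof.* **Step 1: well defined.** By (a) the partition may be refined, so for two data sets we may assume that they have the same nonempty $U_i$, and words $W_i,W_i'$ with $\varphi_{W_i}=\varphi_{W_i'}$ on $U_i$. Then $W_i'^{-1}W_i$, and hence its reduced form, is defined on $U_i$ and acts there as the identity. By Lemma 5 the reduced form is empty. So $W_i,W_i'$ have the same reduced form, and by (c) $[W_i|U_i]_m=[W_i'|U_i]_m$ for large $m$. By (b) $\iota_m\Phi_m(f)=\Phi_{m+1}(f)$, so by (7) $\Phi(f)$ does not depend on the choice of large $m$.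

**Step 2: homomorphism.** For $f,f'\in F$ choose, after refining, data $(U_i,W_i)$ of $f'$ and $(f'(U_i),W_i')$ of $f$. Then $(U_i,W_i'W_i)$ is data of $ff'$, and functoriality of $+$ gives $\Phi_m(ff')=\sum_i[W_i'|f'U_i]_m[W_i|U_i]_m=\Phi_m(f)\Phi_m(f')$. Apply $\Lambda_m$.

**Step 3: cycles are killed.** A cycle of length $1$ is the identity. Let $f$ be a cycle of length $n\ge2$ with clopen set $U$. Partition $U=\bigsqcup_\alpha U^\alpha$ so finely that $f$ is given on $f^i(U^\alpha)$, $0\le i\le n-2$, by one word $W_{\alpha,i}$. On $f^{n-1}(U^\alpha)$ it is given by $(W_{\alpha,n-2}\cdots W_{\alpha,0})^{-1}$, since $f^n|_U=\mathrm{id}$. With $a_i=[W_{\alpha,i}|f^iU^\alpha]_m$, the contribution of $\bigsqcup_if^i(U^\alpha)$ to $\Phi_m(f)$ is, by (c), $a_0+\dots+a_{n-2}+(a_{n-2}\cdots a_0)^{-1}$, which is an identity by Lemma 3. Elsewhere $f$ is given by the empty word. So $\Phi_m(f)=\mathrm{id}$ and $\Phi(f)=1$.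

**Step 4: values.** For $\hat g_i$ the stage $m=1$ is large enough, since $\Omega(Y_i)$ and its complement in $X$ are stage-$0$ sets. By (6)
$$\Phi_1(\hat g_i)=\sum_{p,q\in Y_i}\overline{(g_i)_{p,q}}+\mathrm{id}=\iota_0\big(\overline{g_i}+\mathrm{id}_{[\mathcal P_0\setminus Y_i]}\big),$$
so by (7) $\Phi(\hat g_i)=\Lambda_0\big((\varepsilon^+_{g_i}+\mathrm{id})(\varepsilon^-_{g_i}+\mathrm{id})^{-1}\big)=g_i$. $\square$

**Proof of Theorem 1.** Take $\mathcal P_0=\{1,2\}$, $h=2$, $Y_1=Y_2=\mathcal P_0$. By Lemma 6, $(X,G)$ is a Cantor minimal system. By Lemma 9, $\Phi:\mathcal F(G)=F\to F_2$ is trivial on all cycles, so $\mathcal A(G)\subset\ker\Phi$, and $\Phi(\hat g_i)=g_i$. But $[\hat g_1,\hat g_2]\in\mathcal D(G)$ and $\Phi([\hat g_1,\hat g_2])=[g_1,g_2]\neq1$. Hence $[\hat g_1,\hat g_2]\in\mathcal D(G)\setminus\mathcal A(G)$. $\blacksquare$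

## The kernel of $\Phi$ is generated by cycles

We now prove Theorem 2. Given $\Delta$ on $\{1,\dots,h\}$, let $\mathcal P_0$ consist of all non-adjacent pairs $\{i,j\}$, $i\ne j$, together with symbols $(i,1),(i,2)$ for each $i$. Let $Y_i$ consist of $(i,1),(i,2)$ and the non-adjacent pairs containing $i$. These sets cover $\mathcal P_0$, $|Y_i|\ge2$, and for $i\ne j$ we have $Y_i\cap Y_j=\emptyset$ iff $i,j$ are adjacent. So the construction gives a Cantor minimal system and an epimorphism $\Phi:\mathcal F(G)\to A_\Delta$ with $\mathcal T(G)\subset\ker\Phi$.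

**Invariant measure.** Put $\mu(\Omega(p))=\mu_k(p)/M$ for $p\in\mathcal P_k$. Since the measures of the children of $p$ add up to $\mu_k(p)$, this is consistent and defines a measure on $\Omega$; its restriction to $X$ is a probability measure of full support. Each $\theta_r$ preserves it: for large $m$ and a stage-$(m-1)$ set $U\subset\Omega(\mathrm{dom}\,r)$, $\theta_r$ carries $U=\bigsqcup\Omega(\mathrm{dom}\,s)$ to $\bigsqcup\Omega(\mathrm{ran}\,s)$, and $\mu_m(\mathrm{dom}\,s)=\mu_m(\mathrm{ran}\,s)$. So the measure is $G$-invariant.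

It remains to show $\ker\Phi\subset\mathcal T(G)$. Two things could be lost on the way from $f$ to $\Phi(f)$: passing from $\Phi_m(f)$ to $A_\Delta$, and passing from $f$ to $\Phi_m(f)$. Lemma 10 says that nothing is lost in the first passage, and Lemma 11 that only $\mathcal T(G)$ is lost in the second.

**Lemma 10.** $\Lambda_m$ is injective on $\mathrm{Aut}_{\Pi_m}(x_m)$ for every $m$.

*Proof.* **Step 1: reduction to $m=0$.** Let $\gamma\in\mathrm{Aut}(x_{k+1})$. Naturality of the $\nu$ of Lemma 8 and $\nu_{x_{k+1}}=\mathrm{id}$ give $j\pi(\gamma)=\gamma$. The natural isomorphisms of Lemma 4, for $E_k'$ at the object $x_{k+1}=\iota(x_k)$ and for $E_k$ at $x_k=\iota(x_k)$, are identities at these objects. So in the same way each of the two functors $\rho$ followed by the corresponding $\iota$ is the identity on the automorphisms in question. Hence $\iota_k\rho_k(\gamma)=\gamma$, and $\rho_k$ is injective on $\mathrm{Aut}(x_{k+1})$, with values in $\mathrm{Aut}(x_k)$. Since $\Lambda_{k+1}=\Lambda_k\rho_k$, it suffices to treat $m=0$.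

**Step 2: generators of $\mathrm{Aut}(x_0)$.** Let $c_K=\sum_{i\in K}\varepsilon^-_{g_i}+\mathrm{id}:v_K\to x_0$, $c_\emptyset=\mathrm{id}$. For $i\in K$ write $c_K=C+\varepsilon^-_{g_i}$; then $c_{K\setminus i}=C+\mathrm{id}_{[Y_i]}$. The generators of the component are $\mathrm{id}+\varepsilon^\pm_{g_i}:v_K\to v_{K\setminus i}$, and
$$c_{K\setminus i}(\mathrm{id}+\varepsilon^-_{g_i})c_K^{-1}=\mathrm{id},$$
$$c_{K\setminus i}(\mathrm{id}+\varepsilon^+_{g_i})c_K^{-1}=(C+\varepsilon^+_{g_i})(C^{-1}+(\varepsilon^-_{g_i})^{-1})=\mathrm{id}_{[\mathcal P_0\setminus Y_i]}+\overline{g_i}=:\gamma_i.$$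
An automorphism of $x_0$ is a composite of generators and inverses; inserting $c_K^{-1}c_K$ at each intermediate vertex writes it as a product of $\gamma_i^{\pm1}$. So the $\gamma_i$ generate $\mathrm{Aut}(x_0)$.

**Step 3: relations.** For $i,j$ adjacent, $Y_i\cap Y_j=\emptyset$, and $\gamma_i\gamma_j=\gamma_j\gamma_i=\overline{g_i}+\overline{g_j}+\mathrm{id}$ by functoriality of $+$. So $g_i\mapsto\gamma_i$ defines an epimorphism $A_\Delta\to\mathrm{Aut}(x_0)$. Its composite with $\Lambda_0$ is the identity of $A_\Delta$, since $\Lambda_0(\gamma_i)=g_i$. Hence the epimorphism is an isomorphism, and $\Lambda_0$ is injective on $\mathrm{Aut}(x_0)$. $\square$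

**Lemma 11.** If $\Phi_m(f)=\mathrm{id}$ for some large $m$, then $f\in T:=\mathcal T(G)$.

*Proof.* Conjugates of cycles are cycles, so $T$ is normal in $F$. Fix $m$. We let $\Pi_m$ act on configurations of pieces, modulo $T$.

**Step 1: tokens.** For $z\in\mathbb N^{\Theta_m\sqcup\mathcal P_m}$ let $\Omega(z)=\bigsqcup_\ell\Omega(\ell)\times\{1,\dots,z_\ell\}$, where $\Omega(s):=\Omega(\mathrm{dom}\,s)$ for $s\in\Theta_m$. The sets $\Omega(\ell)\times\{i\}$ are the *tokens* of letter $\ell$. Call a homeomorphism between two spaces $\Omega(z)$, or from $X$ to some $\Omega(z)$, *elementary-piecewise* (e.p.) if on the pieces of a finite clopen partition it has the form $\xi\mapsto\varphi_W(\xi)$ in the $\Omega$-coordinate, with constant source and target tokens. Inverses and composites of e.p. homeomorphisms are e.p. Let $H(z)$ be the set of e.p. homeomorphisms $\beta:X\to\Omega(z)$ (possibly empty). $F$ acts on it by $\beta\mapsto\beta f$; let $H(z)/T$ be the set of classes $\beta T$.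

**Step 2: token permutations do not matter.** A *token permutation* $P$ of $\Omega(z)$ permutes tokens of the same letter and is the identity in the $\Omega$-coordinate. If $P$ exchanges two tokens and $\beta\in H(z)$, then $\beta^{-1}P\beta\in F$ is a cycle of length $2$, so $P\beta=\beta(\beta^{-1}P\beta)\in\beta T$. Every token permutation is a product of such exchanges, so
$$P\beta T=\beta T\quad\text{for all token permutations }P\text{ of }\Omega(z)\text{ and all }\beta\in H(z).\tag{8}$$
Consequently, if $E:\Omega(z)\to\Omega(z')$ is e.p., the map $\beta T\mapsto E\beta T$, $H(z)/T\to H(z')/T$, is well defined, bijective, and unchanged if $E$ is replaced by $P'EP$ with token permutations $P,P'$.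

**Step 3: a functor from $\Pi_m$ to sets.** Put $\mathcal H(z)=H(z)/T$. For a generator $(n,\varepsilon_s^-):n+s\to n+[\mathrm{dom}\,s]$ choose a homeomorphism $E:\Omega(n+s)\to\Omega(n+[\mathrm{dom}\,s])$ that maps one token of letter $s$ onto one token of each letter $p\in\mathrm{dom}\,s$ via $\Omega(s)=\bigsqcup_p\Omega(p)$, and maps the remaining tokens identically onto the remaining tokens of the same letters. For $(n,\varepsilon_s^+)$ use instead $\theta_s:\Omega(s)\to\Omega(\mathrm{ran}\,s)=\bigsqcup_{q\in\mathrm{ran}\,s}\Omega(q)$. Such $E$ is e.p., because $\theta_s=\theta_r$ on $\Omega(\mathrm{dom}\,s)$ for the root $r$ with $s\in\Theta_m(r)$. Any two choices of $E$ differ by token permutations of source and target, so $\mathcal H(n,\varepsilon_s^\pm):\beta T\mapsto E\beta T$ is a well-defined bijection.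

Squares are respected. Consider a square with base $n$ for $\varepsilon_s^\pm$ and $\varepsilon_{s'}^\pm$. In $\Omega(n+s+s')$ choose distinct tokens $x$ of letter $s$ and $x'$ of letter $s'$; this is possible also if $s=s'$, since then there are at least two tokens of this letter. A move on one of them leaves the other in place. So each side of the square can be computed by performing the first move on $x$ and the second on $x'$, in one of the two orders. Both results apply the same maps to $x$ and to $x'$ and carry the other tokens identically onto tokens of the same letters, so they differ only by a token permutation of the target. By (8) the square is respected, and $\mathcal H$ is a functor from $\Pi_m$ to sets.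

**Step 4: realization.** Say that $\gamma:z\to z'$ is *realized* by an e.p. homeomorphism $E:\Omega(z)\to\Omega(z')$ if for all $n$ and all $\beta\in H(n+z)$ we have $\mathcal H(\tau_n\gamma)(\beta T)=(\mathrm{id}_{\Omega(n)}\sqcup E)\beta T$, where $\Omega(n+z)$ is identified with $\Omega(n)\sqcup\Omega(z)$ by any letter-preserving matching of tokens, and similarly for $z'$; the matching is irrelevant by (8). Then:

* identities are realized by identities; if composable $\gamma_1,\gamma_2$ are realized by $E_1,E_2$, then $\gamma_2\gamma_1$ is realized by $E_2E_1$, and $\gamma_1^{-1}$ by $E_1^{-1}$;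
* if $\gamma$ is realized by $E$, then $\tau_{n'}\gamma$ is realized by $\mathrm{id}_{\Omega(n')}\sqcup E$; hence if $\gamma:a\to b$, $\gamma':a'\to b'$ are realized by $E,E'$, then $\gamma+\gamma'=\tau_b(\gamma')\tau_{a'}(\gamma)$ is realized by $E\sqcup E'$;
* $\varepsilon_s^-$ is realized by $\Omega(s)=\bigsqcup_{p\in\mathrm{dom}\,s}\Omega(p)$ and $\varepsilon_s^+$ by $\theta_s$; hence $\bar s$ is realized by $\theta_s:\bigsqcup_{p\in\mathrm{dom}\,s}\Omega(p)\to\bigsqcup_{q\in\mathrm{ran}\,s}\Omega(q)$, and $\overline{s^{-1}}$ by $\theta_s^{-1}=\theta_{s^{-1}}$.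

Identify $\Omega([U]_m)$ with $U$ for stage-$m$ sets $U$. Summing and composing, $[r|U]_m$ is realized by $\theta_r|_U$, $[W|U]_m$ by $\varphi_W|_U$, and $\Phi_m(f)$ by $f:X\to X=\Omega(x_m)$.

**Step 5: end of the proof.** By Step 4 with $n=0$ and $\beta=\mathrm{id}_X\in H(x_m)$, $\mathcal H(\Phi_m(f))(\mathrm{id}_XT)=fT$. If $\Phi_m(f)=\mathrm{id}$, then $fT=T$, i.e. $f\in T$. $\square$

**Proof of Theorem 2.** If $\Phi(f)=1$, then for large $m$ we have $\Lambda_m(\Phi_m(f))=1$, so $\Phi_m(f)=\mathrm{id}$ by Lemma 10, and $f\in\mathcal T(G)$ by Lemma 11. Thus $\ker\Phi=\mathcal T(G)$ and $\mathcal F(G)/\mathcal T(G)\cong A_\Delta$. $\blacksquare$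

## Derived series and quotients of $\mathcal F(G)/\mathcal A(G)$

Let $(X,G)$ be the system of Theorem 2 for a graph $\Delta$ that is not complete. Choose two non-adjacent vertices. Killing all other generators maps $A_\Delta$ onto $F_2$, because every defining relation involves a killed generator. Hence for every $k\ge1$ the $k$-th derived subgroup $\mathcal F(G)^{(k)}$ surjects onto $F_2^{(k)}\ne1$, while $\mathcal A(G)$ maps to $1$. Since $\mathcal A(G)$ lies in every non-trivial normal subgroup of $\mathcal F(G)$, it is strictly contained in every $\mathcal F(G)^{(k)}$.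

In particular $\mathcal D(G)=\mathcal F(G)^{(1)}$ is not simple: it contains $\mathcal A(G)$ as a proper normal subgroup. This subgroup is non-trivial, because orbits are infinite, and on a small clopen neighborhood of a point one can build a 3-cycle through three points of its orbit. Nor is $\mathcal D(G)$ perfect, since it surjects onto the non-abelian free group $[F_2,F_2]$. And $\mathcal F(G)/\mathcal A(G)$ is not solvable.

Finally, let $\Delta$ be edgeless on $h$ vertices. Then $\mathcal F(G)/\mathcal A(G)$ surjects onto the free group $F_h$. So every finitely generated group is a quotient of $\mathcal F(G)/\mathcal A(G)$ for a suitable Cantor minimal system, which can moreover be chosen with an invariant probability measure of full support.
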